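# A separable $C^*$-algebra with no greatest stable ideal

## 1. Stable algebras, ideals, multipliers and matrix units

Throughout, an *ideal* of a $C^*$-algebra is a closed two-sided ideal. We use freely that a finite sum of ideals is again closed, hence an ideal; that an ideal of an ideal of $A$ is an ideal of $A$; and that every ideal has an approximate unit consisting of positive contractions. For example, in $C[0,1]$ the functions vanishing at $0$ and the functions vanishing at $1$ form two ideals whose sum is $C[0,1]$. We write $\mathcal K=\mathcal K(\ell_2)$ for the compact operators on a separable infinite-dimensional Hilbert space, with standard matrix units $\varepsilon_{ij}$.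

**Definition 1.1 (stable).** A $C^*$-algebra $B$ is *stable* if $B\otimes\mathcal K\cong B$. An ideal is stable if it is stable as a $C^*$-algebra.

Concretely, $B\otimes\mathcal K$ is the completion of the increasing union of the matrix algebras $M_r(B)$, where $M_r(B)$ sits in the upper left corner of $M_{r+1}(B)$. Since $\ell_2\otimes\ell_2\cong\ell_2$, we have $\mathcal K\otimes\mathcal K\cong\mathcal K$. So $\mathcal K$ is stable, and so is $B\otimes\mathcal K$ for every $B$. The zero algebra is stable. A nonzero commutative algebra $B$ is not stable, because $B\otimes \mathcal K$ is not commutative.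

**Definition 1.2 (multiplier algebra).** $M(B)$ is the largest unital $C^*$-algebra that contains $B$ as an essential ideal.

For example, $M(\mathcal K)=\mathcal B(\ell_2)$ and $M(C_0(X))=C_b(X)$. We use three standard facts. For $B=B'\otimes\mathcal K$ and $T\in\mathcal B(\ell_2)$, the operator $1\otimes T$ is in $M(B)$. Next, $M(M_n(J))=M_n(M(J))$. Finally, if $J$ is an ideal of $A$, then elements of $A$ multiply elements of $J$ into $J$, which gives a homomorphism $A\to M(J)$.

**Definition 1.3 (matrix units).** A family $(e_{ik})_{i,k\in\mathbb N}$ in a $C^*$-algebra is a *system of matrix units* if $e_{ik}^*=e_{ki}$ and $e_{ik}e_{lm}=\delta_{kl}e_{im}$.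

If one of them is nonzero, then all are, and their closed span is a copy of $\mathcal K$. An example to keep in mind: on $\ell_2(\mathbb N\times\mathbb N)=\ell_2\otimes\ell_2$ the operators $\varepsilon_{ik}\otimes1$ move row $k$ of the grid $\mathbb N\times\mathbb N$ to row $i$. The operators $1\otimes\varepsilon_{jl}$ move column $l$ to column $j$.

**Definition 1.4 ($\sigma$-unital).** $B$ is $\sigma$-unital if it has a countable approximate unit.

Every separable $C^*$-algebra is $\sigma$-unital. In $\mathcal K$ the projections $\sum_{i\le r}\varepsilon_{ii}$ form a countable approximate unit.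

**Definition 1.5 (greatest and maximal stable ideals).** A *greatest stable ideal* of $A$ is a stable ideal that contains every stable ideal of $A$. A stable ideal is *maximal among the stable ideals* if no stable ideal properly contains it.

In $\mathcal K\oplus\mathcal K\oplus\mathbb C$ every ideal is a direct sum of ideals of the three summands. An ideal containing the summand $\mathbb C$ is not stable, since ideals of stable algebras are stable (Lemma 2.2 below) and $\mathbb C$ is not. So the stable ideals are $0$, $\mathcal K\oplus0\oplus0$, $0\oplus\mathcal K\oplus 0$ and $\mathcal K\oplus\mathcal K\oplus0$, and the last one is the greatest. In general, two different ideals that are both maximal among the stable ideals rule out a greatest one.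

Here is the question, from Saeed Ghasemi and Piotr Koszmider, "Noncommutative Cantor-Bendixson derivatives and scattered $C^*$-algebras", arXiv:1611.00221 (2016):

> Does every separable $C^*$-algebra $A$ have a greatest stable ideal?

The answer is no. The work is to find two stable ideals whose sum is not stable.

## 2. Shift isometries, hereditary properties, and the easiest algebras

The first lemma is the way we *use* stability: a stable algebra has room to move everything away from any given element.

**Lemma 2.1 (Fact (S)).** If $B$ is stable, there are isometries $s_k\in M(B)$ with $\|bs_k\|\to0$ for every $b\in B$. Hence for projections $e,g\in B$ and $\varepsilon>0$ there is $w\in B$ with $w^*w=e$ and $\|gw\|<\varepsilon$.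

*Proof.* Write $B=B'\otimes\mathcal K$ and let $S$ be the unilateral shift, $S\delta_m=\delta_{m+1}$. Put $s_k=1\otimes S^k$. For $b=b'\otimes\varepsilon_{ij}$ we have $\varepsilon_{ij}S^k=0$ as soon as $k\ge j$, so $bs_k=0$ for large $k$. Such $b$ span a dense subspace and $\|s_k\|\le1$, so $\|bs_k\|\to0$ for all $b$. For the second statement take $w=s_ke\in B$: then $w^*w=es_k^*s_ke=e$ and $\|gw\|\le\|gs_k\|\to0$. $\square$

In particular a nonzero unital algebra is not stable: $b=1$ would give $\|s_k\|\to0$.

**Lemma 2.2.** Ideals and quotients of stable $C^*$-algebras are stable.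

*Proof.* Let $L$ be an ideal of $B\otimes\mathcal K$ and $B_0=\{b\in B:b\otimes\varepsilon_{11}\in L\}$, an ideal of $B$. For $x\in L$ with matrix entries $x_{ij}$ we have $x_{ij}\otimes\varepsilon_{11}=(1\otimes\varepsilon_{1i})x(1\otimes\varepsilon_{j1})\in L$, so all entries lie in $B_0$. As $x$ is the limit of its finite corners, $x\in B_0\otimes\mathcal K$. Conversely $b\otimes\varepsilon_{ij}=(1\otimes\varepsilon_{i1})(b\otimes\varepsilon_{11})(1\otimes\varepsilon_{1j})\in L$ for $b\in B_0$. So $L=B_0\otimes\mathcal K$, which is stable, and $(B\otimes\mathcal K)/L\cong(B/B_0)\otimes\mathcal K$ is stable too. $\square$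

The next lemma is the way we *recognize* stability in the construction.

**Lemma 2.3.** Suppose $B$ contains matrix units $(e_{ik})$ such that the projections $E_r=\sum_{i\le r}e_{ii}$ form an approximate unit of $B$. Then $B\cong e_{11}Be_{11}\otimes\mathcal K$, so $B$ is stable.

*Proof.* The map $x\mapsto(e_{1i}xe_{k1})_{i,k\le r}$ is a $*$-isomorphism $E_rBE_r\to M_r(e_{11}Be_{11})$, with inverse $(b_{ik})\mapsto\sum_{i,k} e_{i1}b_{ik}e_{1k}$. These isomorphisms are compatible with the inclusions $E_rBE_r\subset E_{r+1}BE_{r+1}$ and the upper left corner inclusions. Since $(E_r)$ is an approximate unit, $\bigcup_rE_rBE_r$ is dense in $B$. So the isomorphisms extend to $B\cong e_{11}Be_{11}\otimes\mathcal K$. $\square$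

Now some small cases by hand. If $A$ is commutative, all its ideals are commutative, so $0$ is the only stable ideal and hence the greatest one. If $A$ is simple, its only ideals are $0$ and $A$, so one of them is the greatest stable ideal.

Let $\mathcal T$ be the Toeplitz algebra generated by $S$ on $\ell_2$, with $\mathcal T/\mathcal K\cong C(\mathbb T)$. A nonzero ideal $L$ meets $\mathcal K$, since $x\mathcal K=0$ forces $x=0$; as $\mathcal K$ is simple, $\mathcal K\subset L$. If $L$ is stable, then $L/\mathcal K$ is stable and commutative, so it is $0$. So $\mathcal K$ is the greatest stable ideal of $\mathcal T$.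

Finally let $I,J$ be stable ideals of some $A$ with $I\cap J=0$. Then $I+J\cong I\oplus J$, and $(I\oplus J)\otimes\mathcal K\cong(I\otimes\mathcal K)\oplus(J\otimes\mathcal K)\cong I\oplus J$. So $I+J$ is stable, and any difficulty must come from a nonzero intersection.

## 3. Sums of two stable ideals: the three statements

**Theorem A.** There is a separable $C^*$-algebra $A$ with stable ideals $I,J$ such that $A=I+J$ and $A$ is not stable. Hence $A$ has no greatest stable ideal, since such an ideal would contain $I+J=A$, hence equal $A$. Moreover $A/(I\cap J)\cong\mathcal K\oplus\mathcal K$, and $I\ne J$ are both maximal ideals of $A$, hence maximal among the stable ideals.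

**Theorem B.** Let $I_1,\dots,I_k$ be stable ideals of a separable $C^*$-algebra. Then $M_k(I_1+\dots+I_k)$ is stable. In particular $M_2(I+J)$ is always stable for stable ideals $I,J$, and by Theorem A the number $2$ cannot be replaced by $1$.

**Theorem C.** A separable $A$ has a greatest stable ideal if and only if $I+J$ is stable for all stable ideals $I,J$. This holds, for instance, if every ideal $B$ of $A$ with $M_2(B)$ stable is itself stable.

For B and C we quote one result (J. Hjelmborg, M. Rørdam, *On stability of $C^*$-algebras*, J. Funct. Anal. 155 (1998), Theorem 2.1 and Proposition 2.2).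

**Criterion 3.1.** A $\sigma$-unital $C^*$-algebra $B$ is stable if and only if for all $a\in B_+$ and $\varepsilon>0$ there is $y\in B$ with $\|a-y^*y\|\le\varepsilon$ and $\|y^*y\,yy^*\|\le\varepsilon$.

Theorem A does not use the criterion. We begin with C and B, because the place where a direct proof of "$I+J$ is stable" breaks down shows what a counterexample must look like.

## 4. Movable elements and the proof of Theorem C

**Definition 4.1 (movable).** An element $x\in B_+$ is *movable* in $B$ if for all $b\in B_+$ and $\varepsilon>0$ there is $y\in B$ with $\|y^*y-x\|\le\varepsilon$ and $\|by\|\le\varepsilon$.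

If $B$ is stable, every $x\in B_+$ is movable: take $y=s_kx^{1/2}$ from Lemma 2.1. If $B$ is unital, no $x\neq0$ is movable: $b=1$ gives $\|x\|\le\varepsilon+\|y\|^2\le\varepsilon+\varepsilon^2$ for all $\varepsilon$.

**Lemma 4.2.** If $B$ is $\sigma$-unital and every $x\in B_+$ is movable, then $B$ is stable.

*Proof.* Given $a$, apply movability with $b=x=a$ and a tolerance $\varepsilon'\le1$. Since $y^*y\,y=ay+(y^*y-a)y$,
$$\|y^*y\,yy^*\|\le\big(\|ay\|+\|y^*y-a\|\,\|y\|\big)\|y\|\le\varepsilon'(1+\|y\|)\|y\|,$$
and $\|y\|^2\le\|a\|+1$. For small $\varepsilon'$ Criterion 3.1 holds. $\square$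

**Lemma 4.3.** Movable elements of $B$ are closed under (a) norm limits, (b) $x\mapsto r^*xr$ with $r\in B$, (c) sums. Also (d): if $B=L_1+\dots+L_k$ with ideals $L_l$, and every positive element of each $L_l$ is movable in $B$, then every positive element of $B$ is movable.

*Proof.* For (a), let $\|x-x'\|\le\varepsilon/2$ with $x'$ movable and use a $y$ for $x'$ with tolerance $\varepsilon/2$. For (b), if $y$ serves for $x$ with tolerance $\varepsilon$, then $\|(yr)^*(yr)-r^*xr\|\le\varepsilon\|r\|^2$ and $\|byr\|\le\varepsilon\|r\|$, so $yr$ serves for $r^*xr$.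

For (c), let $x_1,x_2$ be movable. The purpose is to choose $y_2$ nearly orthogonal both to $b$ and to the range of $y_1$. Choose $y_1$ for $x_1$ and $b$ with tolerance $\varepsilon/4$. Put $c=b+y_1y_1^*$, and choose $y_2$ for $x_2$ and $c$ with tolerance $\delta\le1$. Let $\kappa=(\|x_2\|+1)^{1/2}\ge\|y_2\|$. Since $0\le b\le c$ and $0\le y_1y_1^*\le c$,
$$\|y_1^*y_2\|^2=\|y_2^*y_1y_1^*y_2\|\le\|y_2^*cy_2\|\le\delta\kappa,\qquad\|by_2\|^2=\|y_2^*b^2y_2\|\le\|b\|\,\|y_2^*cy_2\|\le\|b\|\delta\kappa .$$
For $y=y_1+y_2$ we get $\|y^*y-x_1-x_2\|\le\varepsilon/4+\delta+2(\delta\kappa)^{1/2}$ and $\|by\|\le\varepsilon/4+(\|b\|\delta\kappa)^{1/2}$. Both are at most $\varepsilon$ if $\delta$ is small.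

For (d), let $a\in B_+$. Write $a=\sum_lx_l$ with $x_l\in L_l$; taking real parts we may assume $x_l=x_l^*$. Put $d=\sum_l|x_l|$. Then $d$ is movable by (c), and $a\le d$. Put $w_m=(d+\frac1m)^{-1/2}a^{1/2}\in B$. Then
$$\|a-w_m^*dw_m\|=\big\|a^{1/2}\tfrac1m(d+\tfrac1m)^{-1}a^{1/2}\big\|=\tfrac1m\big\|(d+\tfrac1m)^{-1/2}a(d+\tfrac1m)^{-1/2}\big\|\le\tfrac1m,$$
where the last step uses $a\le d$. By (b) each $w_m^*dw_m$ is movable, so $a$ is movable by (a). $\square$

(In fact $(L+L')_+=L_++L'_+$ for ideals $L,L'$; see Pedersen, *$C^*$-Algebras and their Automorphism Groups*, 1.5.9. With that, (d) is immediate from (c).)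

**Proof of Theorem C, given Theorem B.** *Necessity.* If $G$ is a greatest stable ideal and $I,J$ are stable ideals, then $I+J$ is an ideal of $G$, hence stable by Lemma 2.2.

*Sufficiency.* Suppose sums of two stable ideals are stable. Then the stable ideals form an upward directed family, which is nonempty since it contains $0$. Let $G$ be the closure of their union, a separable ideal. To see that $G$ is stable, we check Criterion 3.1. Let $a\in G_+$ and $\varepsilon>0$. Choose a stable ideal $L$ and $c\in L$ so close to $a^{1/2}$ that $b=c^*c\in L_+$ satisfies $\|a-b\|\le\varepsilon$. With $s_k\in M(L)$ from Lemma 2.1 put $y=s_kb^{1/2}\in L$. Then $y^*y=b$ and $\|y^*y\,yy^*\|\le\|by\|\,\|y\|\le\|bs_k\|\,\|b\|$, because $\|by\|\le\|bs_k\|\,\|b\|^{1/2}$ and $\|y\|=\|b\|^{1/2}$. This is at most $\varepsilon$ for large $k$. So $G$ is stable, and it contains every stable ideal by construction.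

*Last assertion.* If $I,J$ are stable, then $M_2(I+J)$ is stable by Theorem B, so $I+J$ is stable under the stated hypothesis. $\square$

## 5. The cross term in $I+J$, and why $k$ rows remove it

Let $I,J$ be stable ideals and let us try to show directly that $A_0=I+J$ is stable. Take $x\in I_+$ with $\|x\|\le 1$. We want $y$ with $y^*y=x$ and $hy\approx0$, where $h=i+j$ is a given element with $i\in I$, $j\in J$.

Stability of $I$ gives $t=s_mx^{1/2}\in I$ with $t^*t=x$ and $it\approx0$. But $j\notin I$ in general, so nothing makes $jt$ small. We therefore split $t$: choose $0\le p\le1$ in $J$ with $j(1-p)^{1/2}\approx0$, so that $(1-p)^{1/2}t$ is not seen by $j$. The rest, $p^{1/2}t$, lies in $J$, and an isometry $S\in M(J)$ with $jS\approx0$ moves it away from $j$. The natural candidate is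
$$y=(1-p)^{1/2}t+Sp^{1/2}t.$$
With the right order of choices ($p$, then $S$, then $t$) all four terms of $hy$ are small. But
$$y^*y=x+t^*(1-p)^{1/2}Sp^{1/2}t+\big(t^*(1-p)^{1/2}Sp^{1/2}t\big)^*,$$
and here the attempt stops. The element $(1-p)^{1/2}Sp^{1/2}$ sits between $t^*$ and $t$. It lies in $J$ but not, in general, in $I$, so Lemma 2.1 for $I$ does not make $t^*(1-p)^{1/2}Sp^{1/2}t$ small. Also $(1-p)^{1/2}=1-(\text{an element of }J)$ contains a $1$, so Lemma 2.1 for $J$ does not make $(1-p)^{1/2}Sp^{1/2}$ small.

If the two pieces are put into *different rows* of a matrix, the cross terms vanish. That costs a second row, and it proves Theorem B.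

**Proof of Theorem B.** Induction on $k$; the case $k=1$ is trivial. Let $k\ge2$ and $A_0=I_1+\dots+I_k$. Fix $l$ and put $I=I_l$, $J=\sum_{l'\ne l}I_{l'}$, $n=k-1$. By induction $M_n(J)$ is stable.

**Step 1: for $x\in I_+$ with $\|x\|\le1$, the element $x\otimes e_{11}$ is movable in $M_k(A_0)$.** This is the attempt above, carried out in one column of a $k\times k$ matrix. Let $b\in M_k(A_0)_+$ and $\varepsilon\in(0,1)$, and make the following choices in order.

1. Choose $h\in A_0$ with $\|b-b(h\otimes1_k)\|\le\varepsilon$ (from an approximate unit of $A_0$), and write $h=i+j$ with $i\in I$, $j\in J$.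
2. Choose $p\in J$, $0\le p\le1$, with $\|j(1-p)^{1/2}\|\le\varepsilon$. This is possible since $\|j(1-p)^{1/2}\|^2=\|j(1-p)j^*\|$ tends to $0$ along an approximate unit of $J$.
3. By Lemma 2.1 choose an isometry $s\in M(M_n(J))=M_n(M(J))$ with $\|(j\otimes1_n)s\|\le\varepsilon$. Let $S\in M_{n\times1}(M(J))$ be its first column. Then $S^*S=(s^*s)_{11}=1$ and $\|(j\otimes1_n)S\|\le\varepsilon$.
4. By Lemma 2.1 for $I$, the elements $t_m=s_mx^{1/2}\in I$ satisfy $t_m^*t_m=x$ and $\|ct_m\|\to0$ for each $c\in I$. The element $i(1-p)^{1/2}$ lies in $I$. The entries of $Sp^{1/2}$ lie in $J$, so those of $(i\otimes1_n)Sp^{1/2}$ lie in $I\cap J\subset I$. So for $m$ large, $t=t_m$ satisfies $\|i(1-p)^{1/2}t\|\le\varepsilon$ and $\|(i\otimes1_n)Sp^{1/2}t\|\le\varepsilon$.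

Let $y\in M_k(A_0)$ have first column $\binom{(1-p)^{1/2}t}{Sp^{1/2}t}$, with $1+n=k$ entries, and zeros elsewhere. Then
$$y^*y=\big(t^*(1-p)t+t^*p^{1/2}S^*Sp^{1/2}t\big)\otimes e_{11}=t^*t\otimes e_{11}=x\otimes e_{11}.$$
In $(h\otimes1_k)y$ the top entry is $i(1-p)^{1/2}t+j(1-p)^{1/2}t$, of norm at most $2\varepsilon$, because $\|t\|\le1$. The lower part is $(i\otimes1_n)Sp^{1/2}t+(j\otimes1_n)Sp^{1/2}t$, of norm at most $2\varepsilon$. So $\|(h\otimes1_k)y\|\le4\varepsilon$. As $\|y\|\le1$, we get $\|by\|\le\|b-b(h\otimes1_k)\|+\|b\|\cdot4\varepsilon\le(1+4\|b\|)\varepsilon$. As $\varepsilon$ was arbitrary, $x\otimes e_{11}$ is movable.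

**Step 2: every $z\in M_k(I_l)_+$ is movable in $M_k(A_0)$.** This passes from one matrix entry to the whole ideal. Let $u$ run through an approximate unit of positive contractions of $I_l$. With $r_q=(1\otimes e_{1q})z^{1/2}\in M_k(I_l)$,
$$z=\lim_uz^{1/2}(u\otimes1_k)z^{1/2}=\lim_u\sum_{q=1}^kr_q^*(u\otimes e_{11})r_q .$$
By Step 1 and Lemma 4.3(a)–(c), $z$ is movable.

**Step 3: conclusion.** Step 2 holds for every $l$, and $M_k(A_0)=\sum_lM_k(I_l)$. By Lemma 4.3(d) every positive element of $M_k(A_0)$ is movable. This algebra is separable, so it is stable by Lemma 4.2. $\square$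

## 6. The flat grid, and what has to be obstructed

A natural way to get two stable ideals is to take two systems of matrix units, one moving rows and one moving columns of a grid. Try the simplest grid. On $\ell_2(\mathbb N\times\mathbb N)$ put $e_{ik}=\varepsilon_{ik}\otimes1$, $f_{jl}=1\otimes\varepsilon_{jl}$, and let $A_{\rm flat}$ be generated by all of them. Let $I$ and $J$ be the ideals generated by $e_{11}$ and $f_{11}$, and write
$$R_i=e_{ii},\quad C_j=f_{jj},\quad P_{ij}=R_iC_j,\quad E_r=\sum_{i\le r}R_i,\quad F_c=\sum_{j\le c}C_j.$$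
Here $e$'s and $f$'s commute. So $(E_r)$ is an approximate unit of $I$, $(F_c)$ one of $J$, and both ideals are stable by Lemma 2.3.

Is $A_{\rm flat}=I+J$ stable? Put $G_r=E_r+F_r-E_rF_r$, so $1-G_r=(1-E_r)(1-F_r)$. For $b=b_1+b_2$ with $b_1\in I$, $b_2\in J$ we have $\|b(1-G_r)\|\le\|b_1(1-E_r)\|+\|b_2(1-F_r)\|\to0$. Put
$$w_r=e_{r+1,1}(1-F_r)+e_{r+2,1}\sum_{j\le r}f_{j+r,j}\in A_{\rm flat}.$$
The two terms land in different rows, so $w_r^*w_r=R_1(1-F_r)+R_1F_r=R_1$. The range lies in rows $>r$ and columns $>r$, so $G_rw_r=0$ and $\|bw_r\|\le\|b(1-G_r)\|\to0$. Thus $R_1$ is movable. For $z\in I_+$ we have $z=\lim_rz^{1/2}E_rz^{1/2}=\lim_r\sum_{i\le r}(e_{1i}z^{1/2})^*R_1(e_{1i}z^{1/2})$, so all of $I_+$ is movable. By symmetry so is $J_+$, and $A_{\rm flat}$ is stable by Lemmas 4.3(d) and 4.2. This grid is not a counterexample.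

Look at what made it stable: $w_rP_{11}=e_{r+2,1}f_{r+1,1}P_{11}$ carries the corner $P_{11}$ into a box that avoids the first row and the first column. We want a grid in which rows are equivalent to each other and columns are equivalent to each other, but this is impossible. Precisely, we want:

* (i) all rows equivalent by matrix units $e_{ik}$, and all columns by matrix units $f_{jl}$;
* (ii) each $f_{jl}$ sends finitely many rows into finitely many rows, and each $e_{ik}$ sends finitely many columns into finitely many columns, so that $(E_r)$ and $(F_c)$ are still approximate units of $I$ and $J$;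
* (iii) $P_{11}$ cannot be embedded, even approximately, in any finite box $\sum_{2\le i,j\le r}P_{ij}$.

For (iii) we use vector bundles: let $P_{ij}$ be the projection onto the sections of a bundle $p_{ij}$, with $p_{11}$ trivial. An embedding of $p_{11}$ gives a nowhere vanishing section of the box, and a nonzero Euler class forbids that. A single compact manifold $T$ cannot serve for all boxes: a complex bundle of rank $q$ over a compact manifold of real dimension $d<2q$ always has a nowhere vanishing section, and the box has rank tending to infinity. So we take a sequence of manifolds $T_n$, where $T_n$ obstructs the box of size $2^n$, and we must get (ii) *uniformly in $n$*.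

## 7. Line bundles $\Lambda$ with $D\Lambda$ trivial and $c_1(\Lambda)^{D-1}\ne0$

All vector bundles are complex and Hermitian; isomorphisms are taken unitary, by polar decomposition. Write $1_g$ for the trivial bundle of rank $g$ and $dE=E^{\oplus d}$. Cohomology has $\mathbb F_2$-coefficients and Chern classes are reduced mod $2$. The *Euler class* $e(E)$ is the top Chern class of $E$. Recall:

* $c(E\oplus F)=c(E)c(F)$, so $e(E\oplus F)=e(E)e(F)$; and $c_1(\Lambda\otimes\Lambda')=c_1(\Lambda)+c_1(\Lambda')$ for line bundles. All classes are natural under pullback.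
* If $E$ has a nowhere vanishing section, then $E\cong1\oplus E'$ and $e(E)=0$.
* (Gysin) For a rank $q$ bundle $E\to X$ with unit sphere bundle $\pi:S(E)\to X$, the sequence $H^{k-2q}(X)\xrightarrow{\cup e(E)}H^k(X)\xrightarrow{\pi^*}H^k(S(E))$ is exact.
* (Künneth) For compact manifolds, $H^*(X\times Y)\cong H^*(X)\otimes H^*(Y)$ over $\mathbb F_2$.

Example: on $\mathbb{CP}^{D-1}$ let $x=c_1(\mathcal O(1))$. Then $x^{D-1}\ne0=x^D$, and the tangent bundle $\tau$ satisfies $\tau\oplus1\cong D\,\mathcal O(1)$ (the Euler sequence splits topologically), so $c(\tau)=(1+x)^D$.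

**Lemma 7.1.** Let $D=2^a$, $a\ge0$. There are a compact manifold $Y_D$ and a line bundle $\Lambda$ on it with $D\Lambda\cong1_D$ such that $\lambda=c_1(\Lambda)$ satisfies $\lambda^q\ne0$ in $H^*(Y_D)$ for $0\le q\le D-1$.

The range of $q$ is the largest possible: $D\Lambda\cong1_D$ gives $1=(1+\lambda)^D=1+\lambda^D$, so $\lambda^D=0$.

*Proof.* The plan is to trivialize the tangent bundle of $\mathbb{CP}^{D-1}$ by pulling back to sphere bundles, without killing cohomology. Let $X_0=\mathbb{CP}^{D-1}$ and $\tau_0$ its tangent bundle. Since $D$ is a power of $2$, we have $c(\tau_0)=(1+x)^D=1+x^D=1$ mod $2$.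

Suppose $\tau_l\to X_l$ has rank $D-1-l\ge1$ and $c(\tau_l)=1$. Let $X_{l+1}$ be the unit sphere bundle of $\tau_l$. The pullback of $\tau_l$ to $X_{l+1}$ has a tautological nowhere vanishing section, so it is $1\oplus\tau_{l+1}$ with $\tau_{l+1}$ of rank $D-2-l$, and $c(\tau_{l+1})=1$. As $\tau_l$ has rank at least $1$ and $c(\tau_l)=1$, we have $e(\tau_l)=0$. By the Gysin sequence $H^*(X_l)\to H^*(X_{l+1})$ is injective.

Put $Y_D=X_{D-1}$, where the remaining bundle has rank $0$, and let $\Lambda$ be the pullback of $\mathcal O(1)$. On $Y_D$ the pullback of $\tau_0$ is $1_{D-1}$, so $D\Lambda\cong1\oplus1_{D-1}=1_D$. By injectivity, $\lambda^q$, the image of $x^q$, is nonzero for $q\le D-1$. $\square$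

Example: for $D=2$, $Y_2$ is the unit tangent bundle of $\mathbb{CP}^1=S^2$, which is $\mathbb{RP}^3$; here $2\Lambda\cong1_2$ while $\lambda\ne0$ in $H^2(\mathbb{RP}^3)$.

## 8. Square grids of bundles with equivalent rows and columns

Start with a $2\times2$ grid. Over $Y_2$ put $p_{11}=p_{12}=1$ and $p_{21}=p_{22}=\Lambda$. The rows are isomorphic, since $2\Lambda\cong1_2$. The columns are equal. The box that avoids the first row and column is $p_{22}=\Lambda$, which has no nowhere vanishing section since $\lambda\ne0$.

The obvious way to enlarge this is $p_{ij}=O_i$ for all $j$, with $O_1=1_g$. For (ii), row $i$ should be identified with row $1$ using groups of columns whose size depends on $i$ only, say $2^kO_i\cong1_{2^kg}$ with $k=k(i)$ independent of the size $2^n$ of the grid. This fails exactly here: $2^kO_i\cong 1_{2^kg}$ gives $e(O_i)^{2^k}=0$, while the box contains $O_i$ once for each column $2\le j\le2^n$. That is $2^n-1\ge2^k$ times when $n>k$, so the Euler class of the box is $0$.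

The lesson is that $O_i$ may occur at most $2^k-1$ times in the box. So row $i$ must stop being $O_i$ after $2^k$ columns, and from there on it must equal row $1$, with some entry $N_j$ in column $j$. These $N_j$ appear in the box, so they cannot be trivial. Column $j$ then has to be made equivalent to column $1$ in the same manner. So rows and columns are built alternately.

For $i\in\mathbb N$ let $\ell(i)=\min\{k\ge0:i\le2^k\}$. So $\ell(1)=0$, $\ell(2)=1$, $\ell(3)=\ell(4)=2$.

**Lemma 8.1.** For every $n\ge1$ there are a compact manifold $T_n$, $g=2^{n^2}$, and rank $g$ bundles $p_{ij}$ $(1\le i,j\le2^n)$ over $T_n$ with $p_{11}=1_g$ such that: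

* (R) for each $i$, with $k=\ell(i)$: $\bigoplus_{j\le2^k}p_{ij}\cong\bigoplus_{j\le2^k}p_{1j}$, and $p_{ij}=p_{1j}$ for $2^k<j\le2^n$;
* (C) for each $j\ge2$, with $k=\ell(j)$: $\bigoplus_{i\le2^{k-1}}p_{ij}\cong\bigoplus_{i\le2^{k-1}}p_{i1}$, and $p_{ij}=p_{i1}$ for $2^{k-1}<i\le2^n$;
* (H) $H_n:=\bigoplus_{2\le i,j\le2^n}p_{ij}$ has no nowhere vanishing section.

**Step 1: reduction to two families of bundles.** The purpose is to replace the $4^n$ bundles $p_{ij}$ by bundles $O_i$ and $N_j$. Suppose we have rank $g$ bundles $O_i,N_j$ $(2\le i,j\le2^n)$ and $O_1=N_1=1_g$ with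
$$2^kO_i\cong O_1\oplus\bigoplus_{2\le j\le2^k}N_j\quad(\ell(i)=k\ge1),\tag{1}$$
$$2^{k-1}N_j\cong\bigoplus_{i\le2^{k-1}}O_i\quad(\ell(j)=k\ge1).\tag{2}$$
Put $p_{ij}=N_j$ if $\ell(i)<\ell(j)$ and $p_{ij}=O_i$ if $\ell(i)\ge\ell(j)$. For $n=2$ the grid is
$$\begin{pmatrix}O_1&N_2&N_3&N_4\\O_2&O_2&N_3&N_4\\O_3&O_3&O_3&O_3\\O_4&O_4&O_4&O_4\end{pmatrix},\qquad N_2\cong O_1,\quad2O_2\cong O_1\oplus N_2,\quad2N_j\cong O_1\oplus O_2,\quad4O_i\cong O_1\oplus N_2\oplus N_3\oplus N_4,$$
with $i,j\in\{3,4\}$ in the last two relations. In general $p_{1j}=N_j$ for $j\ge2$ and $p_{i1}=O_i$.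

*(R):* For $i=1$ it is trivial. Let $\ell(i)=k\ge1$. For $j\le2^k$ we have $\ell(j)\le k$, so $p_{ij}=O_i$. For $j>2^k$ we have $\ell(j)>k$, so $p_{ij}=N_j=p_{1j}$. The first part of (R) is then (1).

*(C):* Let $\ell(j)=k\ge1$. For $i\le2^{k-1}$ we have $\ell(i)<k$, so $p_{ij}=N_j$. For $i>2^{k-1}$ we have $\ell(i)\ge k$, so $p_{ij}=O_i=p_{i1}$. The first part of (C) is then (2).

**Step 2: construction of the $O_i$ and $N_j$.** The purpose is to solve (1) and (2) one after the other, each time twisting by fresh line bundles from Lemma 7.1. There are steps $s=1,\dots,2n$.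

* At step $2k-1$ we construct $\mathcal V_{2k-1}=\{N_j:\ell(j)=k\}$, with $\rho_{2k-1}=2^{k-1}$ and $\mathrm{Base}_{2k-1}=\bigoplus_{i\le2^{k-1}}O_i$.
* At step $2k$ we construct $\mathcal V_{2k}=\{O_i:\ell(i)=k\}$, with $\rho_{2k}=2^k$ and $\mathrm{Base}_{2k}=O_1\oplus\bigoplus_{2\le j\le2^k}N_j$.

In each case $\mathrm{Base}_s$ is a sum of $\rho_s$ rank $g$ bundles that exist before step $s$, and (1), (2) say that $\rho_sV\cong\mathrm{Base}_s$ for each $V\in\mathcal V_s$.

Put $D_0=g$ and $D_s=D_{s-1}/\rho_s$. Since
$$\prod_{s\le2n}\rho_s=\prod_{k\le n}2^{k-1}2^k=2^{\sum_{k\le n}(2k-1)}=2^{n^2}=g,$$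
all $D_s$ are powers of $2$ that are $\ge1$. (For $n=2$: $\rho=1,2,2,4$ and $D=16,16,8,4,1$.) The inductive hypothesis is that all bundles constructed before step $s$ are direct sums of bundles of the form $w^{\oplus D_{s-1}}$ with $w$ a line bundle. It holds at the start for $O_1=1_g$. Write accordingly
$$\mathrm{Base}_s=\bigoplus_{r=1}^{t_s}w_{s,r}^{\oplus D_{s-1}},\qquad t_s=\frac{\rho_sg}{D_{s-1}}=\frac g{D_s}.$$
For each $V\in\mathcal V_s$ and $1\le r\le t_s$ take a new copy of $Y_{D_{s-1}}$ with its line bundle $\Lambda_{V,r}$, and put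
$$V=\bigoplus_{r=1}^{t_s}(w_{s,r}\otimes\Lambda_{V,r})^{\oplus D_s}.$$
The rank is $t_sD_s=g$. Since $\rho_sD_s=D_{s-1}$ and $\Lambda_{V,r}^{\oplus D_{s-1}}$ is trivial,
$$\rho_sV\cong\bigoplus_rw_{s,r}\otimes\Lambda_{V,r}^{\oplus D_{s-1}}\cong\bigoplus_rw_{s,r}^{\oplus D_{s-1}}=\mathrm{Base}_s.$$
The new bundles are sums of blocks $w^{\oplus D_s}$, and so are the old ones because $D_s$ divides $D_{s-1}$. So the hypothesis passes to step $s+1$. Let $T_n$ be the finite product of all the copies used, with everything pulled back to $T_n$.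

**Step 3: the Euler class of $H_n$ is nonzero.** This gives (H), since a nowhere vanishing section would force $e(H_n)=0$. First count multiplicities in $H_n$. The bundle $N_j$ with $\ell(j)=k$ occurs for $2\le i\le2^{k-1}$, that is $\rho_{2k-1}-1$ times. The bundle $O_i$ with $\ell(i)=k$ occurs for $2\le j\le2^k$, that is $\rho_{2k}-1$ times. With $\omega_{s,r}=c_1(w_{s,r})$ and $\lambda_{V,r}=c_1(\Lambda_{V,r})$ we get $e(H_n)=\xi_1\cdots\xi_{2n}$, where
$$\xi_s=\prod_{V\in\mathcal V_s}e(V)^{\rho_s-1}=\prod_{V\in\mathcal V_s}\prod_r(\omega_{s,r}+\lambda_{V,r})^{D_s(\rho_s-1)}.$$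
The exponent is $D_s(\rho_s-1)=D_{s-1}-D_s\le D_{s-1}-1$, which is within the range of Lemma 7.1. Here it matters that the first row and column are left out of the box.

The class $\omega_{s,r}$ comes from the factors of $T_n$ belonging to steps $<s$, and so does $\xi_1\cdots\xi_{s-1}$. Expanding $\xi_s$ and using Künneth, $\xi_1\cdots\xi_s$ equals
$$(\xi_1\cdots\xi_{s-1})\otimes\bigotimes_{V,r}\lambda_{V,r}^{D_{s-1}-D_s}$$
plus terms of strictly smaller degree in the step-$s$ factors. The powers of the $\lambda_{V,r}$ are nonzero by Lemma 7.1, and a tensor product of nonzero elements over a field is nonzero. So $\xi_1\cdots\xi_{s-1}\ne0$ implies $\xi_1\cdots\xi_s\ne0$. Starting from the empty product $1\neq 0$ we reach $e(H_n)\ne0$. $\square$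

## 9. The algebra generated by row moves and column moves

Recall that for a Hermitian bundle $p$ over a compact space $T$, the continuous sections $\Gamma(T,p)$ form a Hilbert $C(T)$-module with $\langle\xi,\eta\rangle(t)=\langle\xi(t),\eta(t)\rangle$, and that adjointable operators $\Gamma(p)\to\Gamma(q)$ are $C(T)$-linear and are exactly the bundle maps $p\to q$. For example, adjointable operators on $\Gamma(1_g)$ are the elements of $M_g(C(T))$.

**Step 1: infinite grids.** Each algebra needs infinitely many rows and columns, while the grid over $T_n$ is finite. So we repeat it down the diagonal. Fix the data of Lemma 8.1 for each $n$, with superscript $(n)$. Write $i=\alpha2^n+i'$ and $j=\beta2^n+j'$ with $1\le i',j'\le2^n$, and put $p^{(n)}_{ij}=p^{(n)}_{i'j'}$ if $\alpha=\beta$, and $p^{(n)}_{ij}=0$ otherwise. Let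
$$\mathcal H_n=\bigoplus_{i,j\in\mathbb N}\Gamma(T_n,p^{(n)}_{ij}),\qquad\mathcal L=\prod_n\mathcal L(\mathcal H_n),$$
the bounded sequences of adjointable operators. Let $P_{ij},R_i,C_j\in\mathcal L$ be the projections onto the $(i,j)$-entries, the $i$-th rows and the $j$-th columns (in every component $n$ at once). They commute, $R_iC_j=P_{ij}$, the $R_i$ are pairwise orthogonal and so are the $C_j$. Put $E_r=\sum_{i\le r}R_i$ and $F_c=\sum_{j\le c}C_j$.

**Step 2: partial isometries between rows and between columns.** This realizes wish (i) of Section 6. Define $u_i=(u_i^{(n)})_n$ with $u_i^*u_i=R_1$ and $u_iu_i^*=R_i$ as follows. If $i\le2^n$, rows $1$ and $i$ both live in columns $1,\dots,2^n$; let $u_i^{(n)}$ be a unitary from (R) on the columns $j\le2^{\ell(i)}$, and the identity $p_{1j}\to p_{ij}$ for $2^{\ell(i)}<j\le2^n$. If $i=\alpha2^n+i'>2^n$, let $u_i^{(n)}$ be $u_{i'}^{(n)}$ followed by the canonical identification of row $i'$ with row $i$, which sends column $j'$ to column $\alpha2^n+j'$. Take $u_1=R_1$.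

Define $v_j$ with $v_j^*v_j=C_1$ and $v_jv_j^*=C_j$ likewise from (C). For $2\le j\le2^n$ it is a unitary from (C) on the rows $i\le2^{\ell(j)-1}$ and the identity $p_{i1}\to p_{ij}$ on the rows $2^{\ell(j)-1}<i\le2^n$. For $j>2^n$ it is $v_{j'}^{(n)}$ followed by the canonical identification of column $j'$ with column $j$. Take $v_1=C_1$.

**Lemma 9.1 (U).** With $c'=\max(c,2i)$: $u_iF_c=F_{c'}u_iF_c$ and $u_i^*F_c=F_{c'}u_i^*F_c$. With $r'=\max(r,2j)$: $v_jE_r=E_{r'}v_jE_r$ and $v_j^*E_r=E_{r'}v_j^*E_r$.

*Proof.* This is wish (ii), with bounds that do not depend on $n$. Note that $2^{\ell(i)}\le2i$: if $\ell(i)=k\ge1$ then $i>2^{k-1}$, and for $i=1$ it reads $1\le 2$.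

Fix $n$. If $2^n\ge i$, then $u_i^{(n)}$ and its adjoint map the first $2^{\ell(i)}\le2i$ columns to themselves and respect every other column. So they map columns $\le c$ into columns $\le\max(c,2i)$. If $2^n<i$, write $i=\alpha2^n+i'$. Row $i$ lies in columns $\le(\alpha+1)2^n=i-i'+2^n<i+2^n<2i$, and row $1$ lies in columns $\le2^n<i$. So the ranges of $u_i^{(n)}$ and of its adjoint lie in columns $\le2i$.

For $v_j$, the case $j=1$ is clear as $v_1=C_1$ commutes with $E_r$. For $2\le j\le2^n$ the operators $v_j^{(n)}$, $v_j^{(n)*}$ map the first $2^{\ell(j)-1}\le j$ rows to themselves and respect every other row. For $2^n<j$, column $j$ lies in rows $<j+2^n<2j$ and column $1$ in rows $\le2^n<j$. $\square$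

**Step 3: the algebra.** Put $e_{ik}=u_iu_k^*$ and $f_{jl}=v_jv_l^*$. Since $u_k^*u_l=u_k^*R_kR_lu_l=\delta_{kl}R_1$, we get $e_{ik}e_{lm}=\delta_{kl}e_{im}$, and likewise for $f$. So these are two systems of matrix units, with $e_{ii}=R_i$ and $f_{jj}=C_j$. Let
$$A=C^*(e_{ik},f_{jl}:i,k,j,l\in\mathbb N)\subset\mathcal L,$$
let $I$ be the ideal of $A$ generated by $e_{11}$ and $J$ the ideal generated by $f_{11}$. The algebra $A$ is countably generated, hence separable. Since $e_{ik}=e_{i1}e_{11}e_{1k}\in I$ and $f_{jl}=f_{j1}f_{11}f_{1l}\in J$, the ideal $I+J$ contains all generators, so $A=I+J$.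

## 10. $I$ and $J$ are stable

By Lemma 2.3 it is enough to show that $(E_r)$ is an approximate unit of $I$ and $(F_c)$ one of $J$.

The set of generators is closed under adjoints, so words in the generators span a dense subalgebra of $A$. The ideal $I$ is the closed span of all words with at least one letter $e_{ik}$: such words lie in $I$, and their closed span is an ideal that contains $e_{11}$.

*Claim.* For each such word $w$ there is $r$ with $E_rw=w$. Split $w$ at its first $e$-letter: to its left there are only $f$-letters. The part $x$ that begins with this letter $e_{ik}$ satisfies $E_ix=x$. Now multiply the $f$-letters back on, from right to left. If $E_ry=y$, then by Lemma 9.1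
$$f_{jl}y=v_jv_l^*E_ry=v_jE_{r'}v_l^*E_ry=E_{r''}v_jE_{r'}v_l^*E_ry=E_{r''}f_{jl}y$$
with $r'=\max(r,2l)$ and $r''=\max(r',2j)$. After finitely many letters the claim follows.

The adjoint $w^*$ is a word of the same kind, so also $wE_r=w$ for large $r$. As $E_r=\sum_{i\le r}e_{ii}\in I$ and $\|E_r\|\le1$, $(E_r)$ is an approximate unit of $I$. By Lemma 2.3, $I\cong e_{11}Ie_{11}\otimes\mathcal K$ is stable.

For $J$, exchange roles: split a word containing an $f$-letter at its first $f$-letter. To its left there are only $e$-letters, and the statements of Lemma 9.1 about $u_i,u_i^*$ and $F_c$ give $F_cw=w$ for large $c$. So $(F_c)$ is an approximate unit of $J$, and $J$ is stable.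

## 11. $A$ is not stable

Suppose $A$ is stable. We move $R_1$ away from the first row and first column, restrict to the corner $P_{11}$, and cut down to a finite box. This contradicts (H).

**Step 1: moving $R_1$.** Let $g_0=R_1+C_1-R_1C_1=e_{11}+f_{11}-e_{11}f_{11}\in A$. It is a projection, and $1-g_0=(1-R_1)(1-C_1)$ in $\mathcal L$. By Lemma 2.1 there is $w\in A$ with $w^*w=R_1$ and $\|g_0w\|<\frac12$.

**Step 2: restricting to the corner.** The purpose is to get an element on which both approximate units act. We have $P_{11}=e_{11}f_{11}\in I\cap J$, so $wP_{11}\in I\cap J$. Put $y=(1-g_0)wP_{11}$. Since $P_{11}\le R_1$ and $\|w^*g_0w\|=\|g_0w\|^2<\frac14$,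
$$y^*y=P_{11}w^*wP_{11}-P_{11}w^*g_0wP_{11}=P_{11}-P_{11}w^*g_0wP_{11}\ge\tfrac34P_{11}.$$

**Step 3: cutting down to a finite box.** Because $(E_r)$ and $(F_r)$ are approximate units of $I$ and $J$, the element $z=wP_{11}\in I\cap J$ satisfies $\|E_rF_rz-z\|\le\|F_rz-z\|+\|E_rz-z\|\to0$. Put $y_r=E_rF_ry$. All row and column projections commute, so $y_r=(1-g_0)E_rF_rwP_{11}\to y$ in norm. As $y_r^*y_r$ and $y^*y$ lie in $P_{11}\mathcal LP_{11}$, we can fix $r\ge2$ with $y_r^*y_r\ge\frac12P_{11}$. Moreover $y_r=Q_ry_rP_{11}$ with
$$Q_r=E_rF_r(1-R_1)(1-C_1)=\sum_{2\le i,j\le r}P_{ij}.$$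
The norm in $\mathcal L$ is a supremum over $n$, so this one $r$ works for all $n$ simultaneously.

**Step 4: the contradiction over $T_n$.** Choose $n$ with $2^n\ge r$. The $n$-th component of $y_r$ is an adjointable, $C(T_n)$-linear map $\Gamma(1_g)\to\bigoplus_{2\le i,j\le r}\Gamma(p^{(n)}_{ij})$, that is, a bundle map
$$\varphi:1_g\to\bigoplus_{2\le i,j\le r}p^{(n)}_{ij}\subset H_n .$$
From $y_r^*y_r\ge\frac12P_{11}$ we get $\|\varphi_t(\xi(t))\|^2\ge\frac12\|\xi(t)\|^2$ for every section $\xi$ and every $t\in T_n$, so $\varphi$ is injective in every fibre. Applied to a nonzero constant section of $1_g$, it gives a nowhere vanishing section of $H_n$. This contradicts (H). So $A$ is not stable. $\square$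

This proves the main statement of Theorem A: $I$ and $J$ are stable ideals of the separable algebra $A$, and a greatest stable ideal would contain $I+J=A$ and so equal $A$, which is not stable.

## 12. The quotient $A/(I\cap J)$ and the maximality of $I$ and $J$

**Step 1: $I/(I\cap J)\cong\mathcal K\cong J/(I\cap J)$.** This identifies the two pieces of the quotient. $I$ is the closed span of words with at least one $e$-letter. Those that also contain an $f$-letter lie in $I\cap J$. Those in the $e_{ik}$ alone are $0$ or some $e_{ik}$. So $I/(I\cap J)$ is the closed span of the images of the matrix units $e_{ik}$, and it is $0$ or isomorphic to $\mathcal K$. If it were $0$, then $e_{11}\in J$, and $F_ce_{11}\to e_{11}$ in norm since $(F_c)$ is an approximate unit of $J$. But $e_{11}-F_ce_{11}=(1-F_c)R_1$ is a projection, and it is nonzero for every $c$: choose $n$ with $2^n>c$; then $P^{(n)}_{1j}\ne0$ for $c<j\le2^n$. So $\|(1-F_c)R_1\|=1$ for all $c$, a contradiction. Thus $e_{11}\notin J$ and $I/(I\cap J)\cong\mathcal K$. Symmetrically, $(1-E_r)C_1$ is a nonzero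 projection for every $r$, because $P_{i1}^{(n)}\ne0$ for $r<i\le2^n$; so $f_{11}\notin I$ and $J/(I\cap J)\cong\mathcal K$.

**Step 2: the quotient.** In $A/(I\cap J)$ the images of $I$ and $J$ are ideals with zero intersection whose sum is everything. Hence $A/(I\cap J)\cong\mathcal K\oplus\mathcal K$.

**Step 3: maximality.** Since $A=I+J$, we have $A/I\cong J/(I\cap J)\cong\mathcal K$ and $A/J\cong I/(I\cap J)\cong\mathcal K$. These are simple, so $I$ and $J$ are maximal ideals of $A$. They are distinct, since $e_{11}\in I$ but $e_{11}\notin J$. The only ideal properly containing $I$ is $A$, which is not stable, and the same holds for $J$. So both are maximal among the stable ideals. This completes the proof of Theorem A, and with it the last clause of Theorem B: for these $I$ and $J$, $M_2(I+J)$ is stable and $I+J$ is not. $\square$
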